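\title{Entire Solutions of the Dirichlet Problem for Ellipsoidal Cylinders}

\begin{abstract}
We prove that for every ellipsoidal cylinder in $\mathbb R^d$ and every entire function $f$ there is an entire harmonic function that agrees with $f$ on the boundary of the cylinder. If $f$ has order at most $\rho<\infty$, the solution can be chosen of order at most $\rho$. The Fourier--Borel transform turns the equation $\Delta(Pq)=\Delta f$, where $P$ is the quadratic polynomial defining the cylinder, into a dual equation. On a family of real slices the dual equation is a Dirichlet problem on the unit ball, which an energy estimate controls. The same method gives decompositions $f=Pq+h$ with $\Delta^kh=0$ for polynomials $P$ of degree at most $2k$ that satisfy an ellipticity condition.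
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $d\ge3$, let $a_1,\dots,a_{d-1}>0$, and consider the ellipsoidal cylinder
\[
\Omega=\Big\{x\in\mathbb R^d:\ \frac{x_1^2}{a_1^2}+\dots+\frac{x_{d-1}^2}{a_{d-1}^2}<1\Big\}.
\]
A function $f:\mathbb R^d\to\mathbb C$ is called \emph{entire} if it is the restriction of a holomorphic function on $\mathbb C^d$, which we denote by the same letter. The following question is posed in \cite{RA}.

\medskip
\noindent\textbf{Problem.} \emph{Given an entire function $f$, is there an entire function $h$ with $\Delta h=0$ on $\mathbb R^d$ and $h=f$ on $\partial\Omega$?}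
\medskip

The problem asks whether a solution of the Dirichlet problem can be as regular as its data. The data extend holomorphically to all of $\mathbb C^d$, and we want the same of $h$, although $f$ may grow arbitrarily fast along the axis of $\Omega$. Growth is measured by the \emph{order}
\[
\rho(f)=\limsup_{r\to\infty}\frac{\log\log M(f,r)}{\log r},\qquad M(f,r)=\sup\{|f(z)|:z\in\mathbb C^d,\ |z|=r\},
\]
with the convention that constants have order $0$. The condition $\rho(f)\le\rho$ says that for each $s>\rho$ we have $M(f,r)\le e^{r^s}$ for large $r$. Equivalently,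
\begin{equation}\label{eq:norm}
\|f\|_s:=\sup_{z}|f(z)|\,e^{-|z|^s}<\infty\qquad\text{for all }s>\rho .
\end{equation}
Two known results frame the problem.
\begin{itemize}
\item[(A)] If $f$ is entire of order $\rho<1$, there are entire functions $q$ and $h$ of order at most $\rho$ with $f=\big(\sum_{\nu=1}^{d-1}x_\nu^2/a_\nu^2-1\big)q+h$ and $\Delta h=0$.
\item[(B)] For the slab $(a,b)\times\mathbb R^{d-1}$, every entire $f$ can be written $f=(x_1-a)(x_1-b)q+h$ with $q,h$ entire and $\Delta h=0$. In particular, in dimension $2$, where the cylinder is a strip, the answer is yes.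
\end{itemize}

We answer the problem affirmatively. It costs nothing to let the axis have any positive dimension. Let $n,m\ge1$ and $N=n+m$, write points of $\mathbb C^N$ as $z=(z',t)$ with $z'\in\mathbb C^n$, $t\in\mathbb C^m$, and put $\Delta=\sum_{\nu=1}^N\partial_{z_\nu}^2$. For $a_1,\dots,a_n>0$ let
\begin{equation}\label{eq:P}
Q(z')=\sum_{\nu=1}^n\frac{z_\nu^2}{a_\nu^2},\qquad P=Q-1 .
\end{equation}
The cylinder $\Omega$ is the case $n=d-1$, $m=1$. In general we call $h$ a \emph{solution for the data $f$} if $h$ is entire, $\Delta h=0$, and $h=f$ on $\{x\in\mathbb R^N:P(x')=0\}$. Let $H(\mathbb C^N)$ be the Fr\'echet space of entire functions with the topology of uniform convergence on compact sets.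

\begin{theorem}\label{thm:main}
Let $P$ be as in \eqref{eq:P}. The map $T:q\mapsto\Delta(Pq)$ is surjective on $H(\mathbb C^N)$. Hence every entire $f$ can be written $f=Pq+h$ with $q,h$ entire and $\Delta h=0$. In particular, for $m=1$, the Dirichlet problem for the ellipsoidal cylinder has an entire harmonic solution for every entire $f$.
\end{theorem}

The second and third assertions follow from the first. Choose $q$ with $\Delta(Pq)=\Delta f$ and put $h=f-Pq$; then $\Delta h=0$, and $h=f$ where $P=0$. If $f$ is real on $\mathbb R^N$, the function $\frac12\big(h(z)+\overline{h(\bar z)}\big)$ is entire and harmonic and equals $\operatorname{Re}h$ on $\mathbb R^N$, so it is a real solution.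

\begin{theorem}\label{thm:order}
Let $P$ be as in \eqref{eq:P}.
\begin{itemize}
\item[(a)] If $1\le\rho<\infty$ and $f$ has order at most $\rho$, then $q$ and $h$ in Theorem~\ref{thm:main} can be chosen of order at most $\rho$.
\item[(b)] If $m=1$, then for every $\rho\in[0,\infty)$, data of order at most $\rho$ admit a solution of order at most $\rho$.
\item[(c)] The bound is optimal: if $f(z)=\varphi(t)$ depends only on $t$, every solution has order at least that of $f$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:poly}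
Let $k\ge1$ and let $P\in\mathbb C[x_1,\dots,x_n]$ have degree at most $2k$. Suppose that there are $\omega\in\mathbb C$ with $|\omega|=1$, $\gamma\in\mathbb R$ and $c>0$ such that
\begin{equation}\label{eq:E}
\operatorname{Re}\big(e^{i\gamma}P(\omega\xi)\big)\ge c\,(1+|\xi|^2)^k\qquad(\xi\in\mathbb R^n).\tag{E}
\end{equation}
Then every $f\in H(\mathbb C^{n+m})$, $m\ge1$, can be written $f=Pq+h$ with $q,h$ entire and $\Delta^kh=0$.
\end{theorem}

Condition \eqref{eq:E} holds for $P=\prod_{l=1}^k(Q_l-1)$ with positive definite quadratic forms $Q_l$: take $\omega=i$ and $e^{i\gamma}=(-1)^k$, so that $e^{i\gamma}P(i\xi)=\prod_l(Q_l(\xi)+1)$. If all $Q_l$ equal one form $Q$, then $h$ is an entire solution of the polyharmonic Dirichlet problem: $\Delta^kh=0$, and $h-f=-(Q-1)^kq$ vanishes to order $k$ on $\{Q=1\}$. For $k=1$, condition \eqref{eq:E} also holds for $P=Q+b$ with any $b\in\mathbb C\setminus\{0\}$: take $\omega^2=b/|b|$ and $e^{i\gamma}=\bar b/|b|$, so that $e^{i\gamma}P(\omega\xi)=Q(\xi)+|b|$. Some condition on $P$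 is needed. For $k=1$ and $P=z_1z_2$, the functions $P$, $\nabla P$, $\Delta P$ all vanish at $0$, so $\Delta(Pq)(0)=0$ for every $q$, and $f=z_1^2$ has no decomposition.

Section~\ref{sec:sep} shows what separation of variables gives and where it stops. Section~\ref{sec:dual} reduces surjectivity to an estimate for a dual equation and introduces the slices on which that equation is a boundary value problem. Section~\ref{sec:coef} recovers Taylor coefficients from bounds on the slices. Sections~\ref{sec:main}, \ref{sec:order} and~\ref{sec:poly} prove the three theorems.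

\section{Separation of variables and resonances}\label{sec:sep}

Consider the circular cylinder $d=3$, $a_1=a_2=1$, and write $r^2=x_1^2+x_2^2$. The Bessel function $J_0(s)=\sum_{l\ge0}(-1)^l(s/2)^{2l}/(l!)^2$ satisfies $J_0''+s^{-1}J_0'+J_0=0$. For $\tau\in\mathbb C$ the function $h_\tau=J_0(\tau r)e^{\tau t}$ is entire, because $J_0(\tau r)$ is a power series in $x_1^2+x_2^2$; it is harmonic by Bessel's equation; and it equals $J_0(\tau)e^{\tau t}$ on $\partial\Omega$. If $J_0(\tau)\ne0$, then $h_\tau/J_0(\tau)$ is a solution for the data $e^{\tau t}$.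

Now let $\lambda>0$ be a zero of $J_0$, a \emph{resonance}. Two things happen. First, uniqueness fails: $\frac12(h_\lambda+h_{-\lambda})=J_0(\lambda r)\cosh(\lambda t)$ is entire and harmonic and vanishes on $\partial\Omega$. Second, existence survives. The derivative
\[
\partial_\tau h_\tau\big|_{\tau=\lambda}=\big(tJ_0(\lambda r)+rJ_0'(\lambda r)\big)e^{\lambda t}
\]
is entire and harmonic and equals $J_0'(\lambda)e^{\lambda t}$ on $\partial\Omega$, and $J_0'(\lambda)\ne0$, since otherwise uniqueness for Bessel's equation at $s=\lambda$ would give $J_0\equiv0$. So one resonance costs a factor $t$ and obstructs nothing, which suggests that the answer to the problem is yes.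

It also suggests why order $1$ is a threshold. For data $\varphi(t)$ the formal solution is $J_0(r\partial_t)J_0(\partial_t)^{-1}\varphi$. The Taylor series $\sum c_l\tau^l$ of $1/J_0(\tau)$ has a finite radius of convergence, so $\sum c_l\partial_t^l\varphi$ diverges for $\varphi=e^{\tau t}$ with $|\tau|$ large. Below order $1$ such series converge. We carry this out for the strip, a case that (A) does not include and that Theorem~\ref{thm:order}(b) needs.

\begin{proposition}\label{prop:strip}
Let $n=m=1$, $a=a_1$, and $0\le\rho<1$. Data $f(x,t)$ of order at most $\rho$ admit a solution of order at most $\rho$.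
\end{proposition}

\begin{proof}
Let $\varphi$ be an entire function of $t\in\mathbb C$ of order at most $\rho$, and let $\rho<s<1$. Since $(|t|+r)^s\le|t|^s+r^s$, Cauchy's estimate on the circle of radius $r=l^{1/s}$ about $t$ gives $\|\partial_t^l\varphi\|_s\le l!\,r^{-l}e^{r^s}\|\varphi\|_s\le e^l\,l^{\,l(1-1/s)}\|\varphi\|_s$ for $l\ge1$. As $1-1/s<0$, the series $\sum_lK^l\|\partial_t^l\varphi\|_s$ converges for every $K$. Hence for each power series $G(\tau)=\sum c_l\tau^l$ with positive radius of convergence, $G(\partial_t)\varphi=\sum c_l\partial_t^l\varphi$ is entire of order at most $\rho$, and $G_1(\partial_t)G_2(\partial_t)\varphi=(G_1G_2)(\partial_t)\varphi$ because the double series converges absolutely.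

Put $\varphi_\pm(t)=\frac12\big(f(a,t)\pm f(-a,t)\big)$ and let $\Phi(t)=\int_0^t\varphi_-$, which has order at most $\rho$ since $|\Phi(t)|\le|t|M(\varphi_-,|t|)$. Let $\psi=G_+(\partial_t)\varphi_+$ and $\chi=G_-(\partial_t)\Phi$ with $G_+(\tau)=1/\cos a\tau$ and $G_-(\tau)=\tau/\sin a\tau$, and define
\[
h(x,t)=\tfrac12\big(\psi(t+ix)+\psi(t-ix)\big)+\tfrac1{2i}\big(\chi(t+ix)-\chi(t-ix)\big).
\]
Then $h$ is entire and harmonic, and it has order at most $\rho$ because $|t\pm ix|\le\sqrt2\,|(x,t)|$. Taylor expansion about $t$ gives $h(\pm a,t)=\cos(a\partial_t)\psi\pm\sin(a\partial_t)\chi=\varphi_+\pm\partial_t\Phi=f(\pm a,t)$.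
\end{proof}

The poles of $G_+$ and $G_-$ together are the nonzero points of $\frac{\pi}{2a}\mathbb Z$; these are the resonances of the strip. Data of order $1$ or more can excite infinitely many resonances at once, no series of this kind is available, and since solutions are not unique there is no distinguished solution to estimate. We therefore give up constructing $h$ and prove existence by duality: the kernel of $T$ is invisible to the transposed operator.

\section{Duality}\label{sec:dual}

\subsection{A criterion for surjectivity}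

Let $X$ be a Fr\'echet space with dual $X'$, and let $T:X\to X$ be continuous and linear. We use the Hahn--Banach theorem in this form: if $K\subset X$ is closed and absolutely convex and $g\notin K$, there is $\mu\in X'$ with $|\mu|\le1$ on $K$ and $|\mu(g)|>1$. It follows that $T(X)$ is dense if and only if $\mu\circ T=0$ forces $\mu=0$. Density is not enough: the map $\sum q_jz^j\mapsto\sum q_jz^j/j!$ on $H(\mathbb C)$ has all polynomials in its range but not $e^z$. Surjectivity follows from a quantitative form of the implication: a bound on $\mu\circ T$ must force a bound on $\mu$ that depends on nothing else.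

\begin{lemma}\label{lem:surj}
Let the topology of $X$ be given by seminorms $p_1\le p_2\le\cdots$. Assume that for each $l$ there are $l'$ and $C$ such that every $\mu\in X'$ with $|\mu(Tq)|\le p_l(q)$ for all $q\in X$ satisfies $|\mu(g)|\le Cp_{l'}(g)$ for all $g\in X$. Then $T(X)=X$.
\end{lemma}

\begin{proof}
Let $U_l=\{q:p_l(q)\le2^{-l}\}$ and $K_l=\overline{T(U_l)}$, a closed absolutely convex set. Let $g\notin K_l$ and choose $\mu$ with $|\mu|\le1$ on $K_l$ and $|\mu(g)|>1$. By scaling, $|\mu(Tq)|\le2^lp_l(q)$ for all $q$, and the hypothesis applied to $2^{-l}\mu$ gives $1<|\mu(g)|\le2^lCp_{l'}(g)$. Thus $K_l$ contains the neighborhood $\{p_{l'}\le2^{-l}/C\}$ of $0$. Let $V_l$ be its intersection with $U_l$, again a neighborhood of $0$.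

Let $g\in X$; after scaling, $g\in V_1\subset\overline{T(U_1)}$. Choose $q_1\in U_1$ with $g-Tq_1\in V_2\subset\overline{T(U_2)}$, then $q_2\in U_2$ with $g-Tq_1-Tq_2\in V_3$, and so on. For fixed $l_0$ we have $p_{l_0}(q_l)\le2^{-l}$ when $l\ge l_0$, so $q=\sum q_l$ converges by completeness. Since $g-T(q_1+\dots+q_l)\in U_{l+1}$, these remainders tend to $0$, and $Tq=g$ by continuity.
\end{proof}

\subsection{The dual equation}

To estimate a functional $\mu$ we represent it by an entire function. Write $\zeta=(\zeta',\tau)\in\mathbb C^n\times\mathbb C^m$, $\langle z,\zeta\rangle=\sum z_\nu\zeta_\nu$, $\zeta\cdot\zeta=\sum\zeta_\nu^2$, and $e_\zeta(z)=e^{\langle z,\zeta\rangle}=\sum_\alpha\zeta^\alpha z^\alpha/\alpha!$. Call a Fr\'echet space $X$ of entire functions on $\mathbb C^N$ \emph{admissible} if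
\begin{itemize}
\item[(i)] convergence in $X$ implies pointwise convergence;
\item[(ii)] $X$ contains the polynomials, and $\partial_{z_\nu}$ and multiplication by $z_\nu$ map $X$ continuously into $X$;
\item[(iii)] $\sum_\alpha|\zeta^\alpha|\,p(z^\alpha)/\alpha!<\infty$ for all $\zeta\in\mathbb C^N$ and all continuous seminorms $p$.
\end{itemize}
The space $H(\mathbb C^N)$ is admissible: (ii) holds by Cauchy's estimates, and for $p(g)=\sup_{|z|\le R}|g|$ the sum in (iii) is at most $e^{R\sum|\zeta_\nu|}$. In an admissible space the series for $e_\zeta$ converges in $X$ by (iii), with sum $e_\zeta$ by (i). The \emph{Fourier--Borel transform} of $\mu\in X'$ is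
\[
\widehat\mu(\zeta)=\mu(e_\zeta)=\sum_\alpha\frac{\mu(z^\alpha)}{\alpha!}\,\zeta^\alpha ,
\]
which is entire by (iii), since $|\mu|\le p$ for some continuous seminorm $p$.

\begin{lemma}\label{lem:dual}
Let $X$ be admissible, $k\ge1$, $P$ a polynomial in $z'$, and $Tq=\Delta^k(Pq)$. For $\mu\in X'$ let $u=\widehat\mu$ and $v=\widehat{\mu\circ T}$. Then
\begin{equation}\label{eq:dual}
v=P(\partial_{\zeta'})w,\qquad w(\zeta)=(\zeta\cdot\zeta)^k\,u(\zeta).
\end{equation}
\end{lemma}

\begin{proof}
Since $\partial_{z_\nu}e_\zeta=\zeta_\nu e_\zeta$, the transform of $\mu\circ\partial_{z_\nu}$ is $\zeta_\nu\widehat\mu$. The transform of $g\mapsto\mu(z_\nu g)$ is $\sum_\alpha\mu(z_\nu z^\alpha)\zeta^\alpha/\alpha!=\partial_{\zeta_\nu}\widehat\mu$. By the first rule $\mu_1=\mu\circ\Delta^k$ has transform $w$, and by the second $q\mapsto\mu_1(Pq)=\mu(Tq)$ has transform $P(\partial_{\zeta'})w$.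
\end{proof}

To bound $\mu$ we bound its values on monomials. Let $u=\sum_ju_j$ be the expansion of $u=\widehat\mu$ into homogeneous polynomials, and let $D=\{\zeta:|\zeta_\nu|\le1\text{ for all }\nu\}$. Cauchy's estimate on a polydisc says that an entire function $g=\sum g_\alpha z^\alpha$ satisfies $|g_\alpha|\le r^{-|\alpha|}\sup_{rD}|g|$. For $|\alpha|=j$ the number $\mu(z^\alpha)/\alpha!$ is a coefficient of $u_j$, and $\alpha!\le j!\le(j+1)^j$, so
\begin{equation}\label{eq:moments}
|\mu(z^\alpha)|\le(j+1)^j\sup_D|u_j|\qquad(|\alpha|=j).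
\end{equation}

\subsection{Slices}

In \eqref{eq:dual} the two ingredients of $T$ have exchanged roles. The polynomial $P$, which defined the boundary, is now the differential operator; the Laplacian is now the factor $(\zeta\cdot\zeta)^k$, which makes $w$ vanish on the cone $\zeta\cdot\zeta=0$. The operator differentiates only in $\zeta'$. So we may freeze $\tau$ and let $\zeta'$ range over a real $n$-dimensional subspace, and we choose it so that the cone cuts out a bounded hypersurface. Fix a unit vector $\theta\in\mathbb R^m$; this is the only place where $m\ge1$ is used. For $\sigma\in\mathbb C$ and $\eta\in\mathbb R^n$ the point $\zeta=(i\sigma\eta,\sigma\theta)$ has $\zeta\cdot\zeta=\sigma^2(1-|\eta|^2)$. Put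
\begin{equation}\label{eq:slice}
W_\sigma(\eta)=w(i\sigma\eta,\sigma\theta)=\sigma^{2k}(1-|\eta|^2)^k\,u(i\sigma\eta,\sigma\theta),\qquad V_\sigma(\eta)=v(i\sigma\eta,\sigma\theta).
\end{equation}
The dependence on $\theta$ is suppressed; no constant below depends on it. Since $\partial_\eta^\alpha W_\sigma=(i\sigma)^{|\alpha|}(\partial_{\zeta'}^\alpha w)(i\sigma\eta,\sigma\theta)$, equation \eqref{eq:dual} gives
\begin{equation}\label{eq:sliceeq}
P\big((i\sigma)^{-1}\partial_\eta\big)W_\sigma=V_\sigma\qquad(\sigma\ne0).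
\end{equation}
Let $B$ be the open unit ball of $\mathbb R^n$, $\|\cdot\|$ the norm of $L^2(B)$, and $\kappa=|B|^{1/2}$. All derivatives of $W_\sigma$ of order at most $k-1$ vanish on $\partial B$, because each term in the Leibniz formula keeps a factor $1-|\eta|^2$. So \eqref{eq:sliceeq} is a Dirichlet problem on $B$ with zero boundary values, whatever the shape of the original cylinder. For $\eta\in B$ we have $|(i\sigma\eta,\sigma\theta)|\le\sqrt2|\sigma|$, hence
\begin{equation}\label{eq:V}
\|V_\sigma\|\le\kappa\sup_{|\zeta|\le\sqrt2|\sigma|}|v(\zeta)| .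
\end{equation}

\begin{example}\label{ex:strip}
Let $n=m=k=1$, $P=z_1^2/a^2-1$, $\theta=1$. We show by hand that $T$ has dense range in $H(\mathbb C^2)$. Let $\mu\circ T=0$, so that $v=0$. Equation \eqref{eq:sliceeq} reads $W_\sigma''=-a^2\sigma^2W_\sigma$ on $(-1,1)$, so $W_\sigma=A\cos(a\sigma\eta)+A'\sin(a\sigma\eta)$ for $\sigma\ne0$. The conditions $W_\sigma(\pm1)=0$ give $A\cos a\sigma=A'\sin a\sigma=0$. Hence $W_\sigma=0$ unless $\sigma\in\frac\pi{2a}\mathbb Z$: the resonances of Section~\ref{sec:sep} reappear. But they no longer matter, since $\sigma\mapsto W_\sigma(\eta)$ is entire and therefore vanishes identically. The coefficient of $\sigma^{j+2}$ in $W_\sigma(\eta)$ is $(1-\eta^2)u_j(i\eta,1)$. So the polynomial $u_j(\cdot\,,1)$ is zero, and with it $u_j$, which has the same coefficients. Then $\mu(z^\alpha)=0$ for all $\alpha$, and $\mu=0$ because polynomials are dense.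
\end{example}

The proofs below are quantitative versions of the three steps in this example: bound $W_\sigma$ by $V_\sigma$ for $\sigma$ away from the resonances, extend the bound to all $\sigma$ by analyticity, and pass from the slices to the polynomials $u_j$. The last step is common to all three theorems, and we begin with it.

\section{From slices to Taylor coefficients}\label{sec:coef}

For $\phi\in L^2(B)$ with $\|\phi\|\le1$ put
\begin{equation}\label{eq:Phi}
\Phi(\sigma)=\int_BW_\sigma\overline\phi\,d\eta=\sum_{j\ge0}\sigma^{j+2k}\int_B(1-|\eta|^2)^k\,u_j(i\eta,\theta)\,\overline{\phi(\eta)}\,d\eta .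
\end{equation}
The second equality holds because $u(i\sigma\eta,\sigma\theta)=\sum_j\sigma^ju_j(i\eta,\theta)$ uniformly for $\eta\in B$. Thus $\Phi$ is entire, $|\Phi(\sigma)|\le\|W_\sigma\|$, and $\|W_\sigma\|$ is the supremum of $|\Phi(\sigma)|$ over $\phi$. The slices control $u_j$ only in $L^2$ and only on a real set, while \eqref{eq:moments} asks for the supremum on the complex polydisc. For a polynomial of degree $j$ this passage costs a factor $C^j$, which we can afford.

\begin{lemma}\label{lem:coef}
There is $C_0=C_0(n,m)\ge1$ with the following property. Let $k\ge1$, let $u=\sum u_j$ be entire on $\mathbb C^N$, and define $W_\sigma$ by \eqref{eq:slice}. If $r>0$ and $\|W_\sigma\|\le\Lambda$ for all $|\sigma|=r$ and all unit vectors $\theta\in\mathbb R^m$, then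
\[
\sup_D|u_j|\le\left(\tfrac43\right)^kC_0^{\,j+1}\,r^{-j-2k}\,\Lambda\qquad(j\ge0).
\]
\end{lemma}

\begin{proof}
Fix $j$ and let $g(\eta,y)=u_j(i\eta,y)$, a homogeneous polynomial of degree $j$ with $\sup_D|g|=\sup_D|u_j|$. Cauchy's estimate for the coefficient of $\sigma^{j+2k}$ in \eqref{eq:Phi}, followed by the supremum over $\phi$, gives $\|(1-|\eta|^2)^kg(\cdot,\theta)\|\le r^{-j-2k}\Lambda$. Since $1-|\eta|^2\ge\frac34$ for $|\eta|\le\frac12$,
\[
\int_{|\eta|\le1/2}|g(\eta,\theta)|^2\,d\eta\le A^2,\qquad A=\left(\tfrac43\right)^kr^{-j-2k}\Lambda .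
\]

Homogeneity spreads this bound over a set with interior in $\mathbb R^N$. Let $G=\{(\eta,y):|\eta|\le\frac14,\ \frac12\le|y|\le1\}$. Write $y=s\theta$, use $g(\eta,s\theta)=s^jg(\eta/s,\theta)$, and substitute $\eta=s\eta_1$, so that $|\eta_1|\le\frac1{4s}\le\frac12$. Then
\[
\int_G|g|^2\le|S^{m-1}|\int_{1/2}^1s^{2j+n+m-1}A^2\,ds\le|S^{m-1}|A^2 ,
\]
where $S^0=\{\pm1\}$ carries counting measure. Let $\delta=\frac1{4\sqrt N}$ and $\beta=(0,\frac34e_1)$ with $e_1=(1,0,\dots,0)\in\mathbb R^m$. The cube $\beta+[-\delta,\delta]^N$ lies in $G$, because its points satisfy $|\eta|\le\frac14$ and $|y-\frac34e_1|\le\frac14$.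

Let $L_l$ be the Legendre polynomial of degree $l$. We recall that the $L_l$ are orthogonal on $[-1,1]$ with $\int_{-1}^1L_l^2=(l+\frac12)^{-1}$, and that Laplace's integral $L_l(x)=\frac1\pi\int_0^\pi(x+\sqrt{x^2-1}\cos\vartheta)^l\,d\vartheta$ holds for $x\in\mathbb C$. The latter gives $|L_l(x)|\le(|x|+\sqrt{|x|^2+1})^l\le(1+2|x|)^l$. The polynomials
\[
E_\alpha(x)=\delta^{-N/2}\prod_{\nu=1}^N\sqrt{\alpha_\nu+\tfrac12}\;L_{\alpha_\nu}\Big(\frac{x_\nu-\beta_\nu}\delta\Big)
\]
are orthonormal on the cube, and those with $|\alpha|\le j$, at most $(j+1)^N$ in number, span the polynomials of degree at most $j$. So $g=\sum_{|\alpha|\le j}b_\alpha E_\alpha$ with $|b_\alpha|\le|S^{m-1}|^{1/2}A$. For $x\in D$ we have $|x_\nu-\beta_\nu|\le2$, hence $|E_\alpha(x)|\le\delta^{-N/2}(j+1)^{N/2}(1+4/\delta)^j$ and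
\[
\sup_D|g|\le\delta^{-N/2}|S^{m-1}|^{1/2}\,(j+1)^{3N/2}(1+4/\delta)^j\,A .
\]
Since $j+1\le e^j$, we may take $C_0=\max\{\delta^{-N/2}|S^{m-1}|^{1/2},\,e^{3N/2}(1+4/\delta)\}$.
\end{proof}

\begin{lemma}\label{lem:moments}
Let $\mu\in H(\mathbb C^N)'$ and $K>0$ satisfy $|\mu(z^\alpha)|\le K^{|\alpha|+1}$ for all $\alpha$. Then $|\mu(g)|\le2^NK\sup_{|z|\le2K\sqrt N}|g(z)|$ for all $g\in H(\mathbb C^N)$.
\end{lemma}

\begin{proof}
The Taylor series of $g$ converges in $H(\mathbb C^N)$, so $|\mu(g)|\le K\sum_\alpha|g_\alpha|K^{|\alpha|}$. Now $|g_\alpha|\le(2K)^{-|\alpha|}\sup_{2KD}|g|$, $\sum_\alpha2^{-|\alpha|}=2^N$, and $2KD$ lies in the ball of radius $2K\sqrt N$.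
\end{proof}

\section{The energy estimate and the proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $k=1$ and $P=Q-1$ as in \eqref{eq:P}. Equation \eqref{eq:sliceeq} becomes
\begin{equation}\label{eq:helm}
Q(\partial_\eta)W_\sigma+\sigma^2W_\sigma=-\sigma^2V_\sigma\ \text{ in }B,\qquad W_\sigma=0\ \text{ on }\partial B .
\end{equation}
We do not need to locate the resonances of \eqref{eq:helm}. It is enough that they are real, which follows from the positivity of $-Q(\partial_\eta)$. We allow an arbitrary majorant for $v$, so that the estimate serves both Theorem~\ref{thm:main} and Theorem~\ref{thm:order}.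

\begin{proposition}\label{prop:key}
There is $C_1=C_1(n,m)\ge1$ with the following property. Let $u=\sum u_j$ and $v$ be entire on $\mathbb C^N$ with $v=(Q(\partial_{\zeta'})-1)[(\zeta\cdot\zeta)u]$, and let $|v(\zeta)|\le e^{M(|\zeta|)}$ with $M:[0,\infty)\to[0,\infty)$ nondecreasing. Then for all $j\ge0$ and $r>0$,
\[
\sup_D|u_j|\le C_1^{\,j+1}\,r^{-j-2}(1+r)\,e^{M(2+2r)} .
\]
\end{proposition}

\begin{proof}
\emph{Step 1: nonreal $\sigma$.} Multiply \eqref{eq:helm} by $\overline{W_\sigma}$ and integrate over $B$. The boundary terms vanish, and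
\[
\sigma^2\|W_\sigma\|^2-\mathcal E=-\sigma^2\int_BV_\sigma\overline{W_\sigma}\,d\eta,\qquad\mathcal E=\int_B\sum_{\nu=1}^na_\nu^{-2}|\partial_{\eta_\nu}W_\sigma|^2\,d\eta\ge0 .
\]
If $W_\sigma\ne0$, the left side is $\|W_\sigma\|^2(\sigma^2-\mathcal E/\|W_\sigma\|^2)$, so its modulus is at least $\|W_\sigma\|^2\operatorname{dist}(\sigma^2,[0,\infty))$. This distance is at least $|\sigma||\operatorname{Im}\sigma|$. Indeed, if $\operatorname{Re}\sigma^2\le0$ it equals $|\sigma|^2$. If $\operatorname{Re}\sigma^2>0$, then $|\operatorname{Re}\sigma|\ge|\sigma|/\sqrt2$, and the distance equals $|\operatorname{Im}\sigma^2|=2|\operatorname{Re}\sigma||\operatorname{Im}\sigma|\ge\sqrt2|\sigma||\operatorname{Im}\sigma|$. The Cauchy--Schwarz inequality and \eqref{eq:V} give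
\begin{equation}\label{eq:energy}
\|W_\sigma\|\le\frac{|\sigma|}{|\operatorname{Im}\sigma|}\,\kappa\,e^{M(\sqrt2|\sigma|)}\qquad(\sigma\notin\mathbb R).
\end{equation}

\emph{Step 2: all $\sigma$.} The bound \eqref{eq:energy} degenerates on the real axis, but only to first order, and a circle centered on the axis meets it in just two points. A quadratic factor cancels the degeneration at both. Let $|\operatorname{Im}\sigma|<1$, $x=\operatorname{Re}\sigma$, and let $\Phi$ be as in \eqref{eq:Phi}. For $s=x+e^{i\vartheta}$ we have $|(s-x)^2-1|=|e^{2i\vartheta}-1|=2|\sin\vartheta|=2|\operatorname{Im}s|$. By \eqref{eq:energy} and $|s|\le|x|+1\le|\sigma|+1$,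
\[
\big|\big((s-x)^2-1\big)\Phi(s)\big|\le2\kappa(1+|\sigma|)\,e^{M(\sqrt2(1+|\sigma|))}\qquad(|s-x|=1);
\]
at the two real points the left side is $0$. By the maximum principle the bound holds at $s=\sigma$, where $|(\sigma-x)^2-1|=1+(\operatorname{Im}\sigma)^2\ge1$. Taking the supremum over $\phi$, we get
\[
\|W_\sigma\|\le2\kappa(1+|\sigma|)\,e^{M(\sqrt2(1+|\sigma|))} .
\]
For $|\operatorname{Im}\sigma|\ge1$ this follows directly from \eqref{eq:energy}, so it holds for all $\sigma\in\mathbb C$.

\emph{Step 3.} Apply Lemma~\ref{lem:coef} with $k=1$ and $\Lambda=2\kappa(1+r)e^{M(2+2r)}$, and put $C_1=3\max\{1,\kappa\}\,C_0$.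
\end{proof}

The numbers $a_\nu$ enter only through $\mathcal E\ge0$, which is why $C_1$ does not depend on them. No growth assumption on $u$ was made.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We apply Lemma~\ref{lem:surj} with $p_l(q)=\sup_{|z|\le l}|q(z)|$. Let $R=l$ and let $\mu\in H(\mathbb C^N)'$ satisfy $|\mu(Tq)|\le p_R(q)$ for all $q$. With $u,v$ as in Lemma~\ref{lem:dual}, $|v(\zeta)|=|\mu(Te_\zeta)|\le p_R(e_\zeta)\le e^{R|\zeta|}$. Apply Proposition~\ref{prop:key} with $M(r)=Rr$ and with $r=j+1$, the radius at which $r^{-j}$ cancels the factor in \eqref{eq:moments}. For $|\alpha|=j$,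
\[
|\mu(z^\alpha)|\le(j+1)^j\,C_1^{\,j+1}(j+1)^{-j-2}(j+2)\,e^{2R(j+2)}\le2C_1^{\,j+1}e^{2R(j+2)}\le K^{j+1},
\]
where $K=2C_1e^{4R}$ and we used $(j+2)(j+1)^{-2}\le2$. The constant $K$ depends only on $R,n,m$. By Lemma~\ref{lem:moments}, $|\mu(g)|\le2^NKp_{l'}(g)$ for any integer $l'\ge2K\sqrt N$. So the hypothesis of Lemma~\ref{lem:surj} holds and $T$ is surjective. The remaining assertions were deduced in Section~\ref{sec:intro}.
\end{proof}

\section{Order of the solution}\label{sec:order}

For part (a) of Theorem~\ref{thm:order} we run the same argument in a smaller space. Fix $1\le\rho<\infty$ and let $X_\rho$ be the space of entire functions on $\mathbb C^N$ of order at most $\rho$, with the norms $\|\cdot\|_s$, $s>\rho$, of \eqref{eq:norm}. For $s_1<s$ we have $r^{s_1}-r^s\le1$ for all $r\ge0$ (the left side is nonpositive for $r\ge1$), so $\|g\|_s\le e\|g\|_{s_1}$. Hence the norms $p_l=e^l\|\cdot\|_{\rho+1/l}$ increase and define the topology. Each of them dominates a multiple of the supremum over any compact set.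 So a Cauchy sequence $(g_i)$ converges locally uniformly to an entire $g$, and $\|g-g_i\|_s\le\sup_{i'\ge i}\|g_{i'}-g_i\|_s\to0$. Thus $X_\rho$ is a Fr\'echet space.

\begin{lemma}\label{lem:X}
The space $X_\rho$ is admissible. Moreover, for $\rho<s_1<s$ and $K>0$ there is $K'$ such that every $g=\sum g_\alpha z^\alpha\in X_\rho$ satisfies
\begin{equation}\label{eq:taylor}
\sum_\alpha|g_\alpha|\,K^{|\alpha|+1}(|\alpha|+1)^{|\alpha|/s}\le K'\|g\|_{s_1},
\end{equation}
and the Taylor series of $g$ converges to $g$ in $X_\rho$.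
\end{lemma}

\begin{proof}
Condition (i) was just observed. For (ii) let $\rho<s_1<s$. Cauchy's estimate on a disc of radius $1$ gives $|\partial_{z_\nu}g(z)|\le\|g\|_{s_1}e^{(|z|+1)^{s_1}}$, and $|z_\nu g(z)|\le\|g\|_{s_1}|z|e^{|z|^{s_1}}$. The functions $e^{(r+1)^{s_1}-r^s}$ and $re^{r^{s_1}-r^s}$ are bounded on $[0,\infty)$, so $\|\partial_{z_\nu}g\|_s+\|z_\nu g\|_s\le C\|g\|_{s_1}$. For (iii) let $|\alpha|=j$ and $0^0=1$. Maximizing at $r^s=j/s$ gives
\begin{equation}\label{eq:mono}
\|z^\alpha\|_s\le\sup_{r\ge0}r^je^{-r^s}=\Big(\frac j{es}\Big)^{j/s}\le j^{\,j/s}.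
\end{equation}
By the multinomial theorem, $\sum_\alpha|\zeta^\alpha|\|z^\alpha\|_s/\alpha!\le\sum_j(\sum_\nu|\zeta_\nu|)^jj^{\,j/s}/j!$. This converges because $j!\ge(j/e)^j$ and $s>1$.

On $rD$ we have $|z|\le\sqrt Nr$, so $|g_\alpha|\le\|g\|_{s_1}r^{-j}\exp\big((\sqrt Nr)^{s_1}\big)$. For $j\ge1$ the choice $(\sqrt Nr)^{s_1}=j$ gives $|g_\alpha|\le\|g\|_{s_1}(e\sqrt N)^jj^{-j/s_1}$, and this holds for $j=0$ as well. There are at most $(j+1)^N$ indices with $|\alpha|=j$, and $(j+1)^{j/s}\le e\,j^{\,j/s}$. So the sum in \eqref{eq:taylor} is at most $\|g\|_{s_1}\sum_je(j+1)^NK^{j+1}(e\sqrt N)^jj^{\,j(1/s-1/s_1)}$, which is finite since $1/s-1/s_1<0$. With $K=1$, \eqref{eq:taylor} and \eqref{eq:mono} show that the Taylor series converges absolutely in $X_\rho$; its sum is $g$ by (i).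
\end{proof}

The hypothesis $\rho\ge1$ is used in (iii). For $\rho<1$ the exponentials $e_\zeta$ with $\zeta\ne0$, which have order $1$, do not lie in $X_\rho$, and $\mu(e_\zeta)$ is not defined.

\begin{proof}[Proof of Theorem~\ref{thm:order}]
(a) By Lemma~\ref{lem:X}, $T$ is continuous on $X_\rho$ and Lemma~\ref{lem:dual} applies. Fix $l$, put $s=\rho+1/l$ and $s'=s/(s-1)$, and let $\mu\in X_\rho'$ satisfy $|\mu(Tq)|\le\|q\|_s$ for all $q\in X_\rho$; a functional with $|\mu(Tq)|\le p_l(q)$ is $e^l$ times such a $\mu$. Young's inequality gives $|z||\zeta|\le|z|^s+|\zeta|^{s'}$, so $|v(\zeta)|\le\|e_\zeta\|_s\le e^{|\zeta|^{s'}}$. Apply Proposition~\ref{prop:key} with $M(r)=r^{s'}$ and $r=(j+1)^{1/s'}\ge1$, the radius at which $e^{M(2+2r)}$ grows only geometrically in $j$. Then $(2+2r)^{s'}\le4^{s'}(j+1)$ and $(1+r)r^{-2}\le2$. With $K=2C_1e^{4^{s'}}$, \eqref{eq:moments} gives for $|\alpha|=j$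
\[
|\mu(z^\alpha)|\le(j+1)^j\,K^{j+1}(j+1)^{-j/s'}=K^{j+1}(j+1)^{j/s},
\]
since $1-1/s'=1/s$. By Lemma~\ref{lem:X} with $s_1=\rho+1/(l+1)$ we obtain $|\mu(g)|\le\sum_\alpha|g_\alpha||\mu(z^\alpha)|\le K'\|g\|_{s_1}\le K'p_{l+1}(g)$, where $K'$ does not depend on $\mu$. Lemma~\ref{lem:surj} shows that $T$ is surjective on $X_\rho$. Given $f\in X_\rho$, choose $q\in X_\rho$ with $Tq=\Delta f$; then $h=f-Pq\in X_\rho$.

(b) For $\rho\ge1$ this is contained in (a). For $\rho<1$ it is the known result (A) when $n\ge2$ and Proposition~\ref{prop:strip} when $n=1$.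

(c) Let $h$ be a solution for $f=\varphi(t)$. The points $(a_1,0,\dots,0,t)$ with $t\in\mathbb R^m$ lie on $\{P=0\}$, so $h(a_1,0,\dots,0,t)=\varphi(t)$ for real $t$, and for $t\in\mathbb C^m$ by the identity theorem. By the maximum principle, $M(h,a_1+r)=\sup_{|z|\le a_1+r}|h|\ge\sup_{|t|\le r}|\varphi|=M(f,r)$. Since $\log(a_1+r)/\log r\to1$, we get $\rho(h)\ge\rho(f)$.
\end{proof}

\section{The polyharmonic decomposition}\label{sec:poly}

For $k=1$, Theorem~\ref{thm:poly} contains the decomposition in Theorem~\ref{thm:main}, but its proof must treat the second step differently. For $P=Q-1$ the energy estimate held off a line. Under \eqref{eq:E} alone it holds only in a thin double cone of values $\sigma$, and the gaps are two sectors of opening almost $\pi$. We cross them with the Phragm\'en--Lindel\"of theorem in the following form. Let $S$ be an open sector with vertex $0$ and opening less than $\pi$, and let $\Psi$ be continuous on $\overline S$ and holomorphic in $S$, with $|\Psi(\sigma)|\le Ce^{C|\sigma|}$ in $S$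 for some $C$. If $|\Psi|\le K$ on the two edges, then $|\Psi|\le K$ in $S$. The conclusion does not depend on $C$. It fails for opening $\pi$, as $e^\sigma$ on the right half-plane shows, so the cone must have interior; this is what the weight $(1+|\xi|^2)^k$ in \eqref{eq:E} provides.

\begin{proof}[Proof of Theorem~\ref{thm:poly}]
Let $Tq=\Delta^k(Pq)$ on $H(\mathbb C^N)$ and $P=\sum_{|\alpha|\le2k}c_\alpha x^\alpha$. It suffices to show that $T$ is surjective: then $Tq=\Delta^kf$ for some $q$, and $h=f-Pq$ satisfies $\Delta^kh=0$. Let $R\ge1$ be an integer and let $\mu\in H(\mathbb C^N)'$ satisfy $|\mu(Tq)|\le\sup_{|z|\le R}|q(z)|$ for all $q$. Take $u,v,w$ from Lemma~\ref{lem:dual} and $W_\sigma,V_\sigma$ from \eqref{eq:slice}. Then $|v(\zeta)|\le e^{R|\zeta|}$, and $\|V_\sigma\|\le\kappa e^{\sqrt2R|\sigma|}$ by \eqref{eq:V}.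

\emph{Step 1: the energy identity.} Fix $\sigma\ne0$, write $W=W_\sigma$, and extend $W$ by $0$ to $\mathbb R^n$. Let $|\beta|\le k$ and $\chi\in C_c^\infty(\mathbb R^n)$. In the integration by parts $\int_BW\,\partial^\beta\chi=(-1)^{|\beta|}\int_B\partial^\beta W\,\chi$ every boundary term contains a derivative of $W$ of order at most $k-1$ and so vanishes. Thus the weak derivative $\partial^\beta W$ on $\mathbb R^n$ is the extension by $0$ of the classical one and lies in $L^2(\mathbb R^n)$. Its unitary Fourier transform is $(i\xi)^\beta\mathcal FW(\xi)$. For $|\alpha|\le2k$ write $\alpha=\beta+\beta'$ with $|\beta|,|\beta'|\le k$; this is where $\deg P\le2k$ is first used. Moving $\partial^{\beta'}$ onto $\overline W$ produces no boundary terms, for the same reason, and Plancherel's theorem gives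
\[
\int_B\partial^\alpha W\,\overline W=(-1)^{|\beta'|}\int_B\partial^\beta W\,\overline{\partial^{\beta'}W}=(-1)^{|\beta'|}\int_{\mathbb R^n}(i\xi)^\beta\,\overline{(i\xi)^{\beta'}}\,|\mathcal FW|^2=\int_{\mathbb R^n}(i\xi)^\alpha|\mathcal FW|^2 .
\]
Multiply by $c_\alpha(i\sigma)^{-|\alpha|}$ and sum over $\alpha$. By \eqref{eq:sliceeq},
\begin{equation}\label{eq:identity}
\int_BV_\sigma\overline{W_\sigma}\,d\eta=\int_{\mathbb R^n}P(\xi/\sigma)\,|\mathcal FW_\sigma(\xi)|^2\,d\xi .
\end{equation}

\emph{Step 2: the estimate in a double cone.} Let $|\omega'|=1$. For $l\le2k$ we have $|\omega'^{\,l}-\omega^l|\le2k|\omega'-\omega|$ and $|\xi|^l\le(1+|\xi|^2)^k$, so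
\[
|P(\omega'\xi)-P(\omega\xi)|\le2k\sum_\alpha|c_\alpha|\;|\omega'-\omega|\,(1+|\xi|^2)^k .
\]
By \eqref{eq:E} there is $\varepsilon\in(0,\frac\pi4)$, depending only on $P,k,c$, such that $\operatorname{Re}(e^{i\gamma}P(\omega'\xi))\ge\frac c2$ for all $\xi\in\mathbb R^n$ whenever $|\arg(\omega'/\omega)|\le\varepsilon$. Replacing $\xi$ by $-\xi$, we get the same for $-\omega'$. Let $\Gamma=\pm\bar\omega\{s\ne0:|\arg s|\le\varepsilon\}$. If $\sigma\in\Gamma$, then $\xi/\sigma=\pm\omega'\xi/|\sigma|$ with such an $\omega'$, so $\operatorname{Re}(e^{i\gamma}P(\xi/\sigma))\ge\frac c2$. Multiply \eqref{eq:identity} by $e^{i\gamma}$ and take real parts: $\frac c2\|W_\sigma\|^2\le\|V_\sigma\|\|W_\sigma\|$. Hence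
\begin{equation}\label{eq:cone}
\|W_\sigma\|\le\frac{2\kappa}c\,e^{\sqrt2R|\sigma|}\qquad(\sigma\in\Gamma).
\end{equation}

\emph{Step 3: all $\sigma$.} Since $\mu$ is continuous, $|\mu(g)|\le C_\mu\sup_{|z|\le R_\mu}|g|$ for some constants depending on $\mu$, so $|u(\zeta)|\le C_\mu e^{R_\mu|\zeta|}$. The function $\Phi$ of \eqref{eq:Phi} therefore satisfies $|\Phi(\sigma)|\le\kappa C_\mu|\sigma|^{2k}e^{\sqrt2R_\mu|\sigma|}\le Ce^{C|\sigma|}$ for some $C$. The complement of $\Gamma\cup\{0\}$ consists of two open sectors of opening $\pi-2\varepsilon$. Let $S$ be one of them, $e^{i\beta_0}$ its central direction, $b=\sqrt2R/\sin\varepsilon$, and $\Psi(\sigma)=\Phi(\sigma)\exp(-b\sigma e^{-i\beta_0})$. On the edges of $S$ we have $\operatorname{Re}(\sigma e^{-i\beta_0})=|\sigma|\cos(\frac\pi2-\varepsilon)=|\sigma|\sin\varepsilon$, so \eqref{eq:cone} gives $|\Psi|\le2\kappa/c$ there; also $\Psi(0)=0$. In $S$ we have $|\Psi|\le|\Phi|$. By the Phragm\'en--Lindel\"of theorem $|\Psi|\le2\kappa/c$ in $S$, and so $|\Phi(\sigma)|\le\frac{2\kappa}ce^{b|\sigma|}$.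 Taking the supremum over $\phi$, and using \eqref{eq:cone} with $\sqrt2R\le b$ on $\Gamma$, we obtain
\[
\|W_\sigma\|\le\frac{2\kappa}c\,e^{b|\sigma|}\qquad(\sigma\in\mathbb C).
\]
The constants $C_\mu$ and $R_\mu$ have disappeared, as Lemma~\ref{lem:surj} requires.

\emph{Step 4: conclusion.} Apply Lemma~\ref{lem:coef} with $r=j+1$ and $\Lambda=\frac{2\kappa}ce^{b(j+1)}$. Since $r^{-2k}\le1$, \eqref{eq:moments} gives for $|\alpha|=j$
\[
|\mu(z^\alpha)|\le\left(\tfrac43\right)^k\frac{2\kappa}c\,\big(C_0e^b\big)^{j+1}\le K^{j+1},\qquad K=\max\Big\{1,\left(\tfrac43\right)^k\frac{2\kappa}c\Big\}\,C_0e^b ,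
\]
and $K$ does not depend on $\mu$. By Lemma~\ref{lem:moments} the hypothesis of Lemma~\ref{lem:surj} holds with $p_l(q)=\sup_{|z|\le l}|q(z)|$, so $T$ is surjective.
\end{proof}

\begin{thebibliography}{1}

\bibitem{RA}
H.~Render and J.~M.~Aldaz, \emph{Fischer decompositions for entire functions and the Dirichlet problem for parabolas}, arXiv:2209.03134 (2022).

\end{thebibliography}
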